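\title{Finiteness of the central factors of symplectic reflection algebras in positive characteristic}

\begin{abstract}
Let $H=H_{1,\mathbf c}(V,\omega,\Gamma)$ be a symplectic reflection algebra over an algebraically closed field of odd characteristic $p$ not dividing $|\Gamma|$. It is a finite module over its center $Z$. We prove that the finite-dimensional algebras $H/\mathfrak mH$, with $\mathfrak m$ a maximal ideal of $Z$, fall into finitely many isomorphism classes, which answers a question of Brown and Changtong. All but finitely many of them are matrix algebras over the corresponding factors of smaller symplectic reflection algebras attached to stabilizers of nonzero points, and $H$ has PI-degree $p^{n}|\Gamma|$, where $\dim V=2n$. The main step describes the completion of the homogenized algebra at a point of $V^*$ in terms of the stabilizer of the point alone. It is proved by a rigidity argument: an obstruction would give a regular function on a stratum of $V^*$ that is homogeneous of negative degree, and such a function vanishes because the boundary of the stratum has codimension at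 least two.
\end{abstract}

\section{The question and the results}\label{sec:intro}

Let $k$ be an algebraically closed field of odd characteristic $p$, let $(V,\omega)$ be a symplectic vector space over $k$ of dimension $2n$, and let $\Gamma\subset\operatorname{Sp}(V)$ be a finite subgroup with $p\nmid|\Gamma|$. For $1\ne\gamma\in\Gamma$ the space $V$ is the orthogonal direct sum of $\ker(1-\gamma)$ and $\operatorname{im}(1-\gamma)$, and the second summand has dimension at least $2$ (Lemma~\ref{lem:linear}). The elements $s$ with $\dim\operatorname{im}(1-s)=2$ are the \emph{symplectic reflections}; let $S$ be the set of them. For $s\in S$ let $\omega_s$ be the skew form on $V$ that agrees with $\omega$ on $\operatorname{im}(1-s)$ and has radical $\ker(1-s)$. Fix a function $\mathbf c\colon S\to k$ that is invariant under conjugation by $\Gamma$. If $\Gamma$ acts on an algebra $A$ by automorphisms, the skew group algebra is $A*\Gamma=\bigoplus_{\gamma}A\gamma$ with $\gamma a=\gamma(a)\gamma$. The \emph{symplectic reflection algebra} $H=H(V,\Gamma)=H_{1,\mathbf c}(V,\omega,\Gamma)$ is the quotient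 of $T(V)*\Gamma$, where $T(V)$ is the tensor algebra, by the relations
\begin{equation}\label{eq:rel}
vw-wv=\kappa(v,w):=\omega(v,w)-2\sum_{s\in S}\mathbf c(s)\,\omega_s(v,w)\,s\qquad(v,w\in V).
\end{equation}
By a theorem of Etingof, if $\Gamma$ is generated by $S$, then $H$ is a finite module over its center $Z=Z(H)$, and $Z$ is an affine (that is, finitely generated) commutative $k$-algebra. So for each maximal ideal $\mathfrak m$ of $Z$ the algebra $H/\mathfrak mH$ is finite-dimensional. We call these algebras the \emph{factors} of $H$. A simple $H$-module $M$ is a nonzero finite $Z$-module, so $\mathfrak mM\ne M$ for some $\mathfrak m$, and then $\mathfrak mM=0$. Thus the simple modules of $H$ are those of its factors, and one wants to know how much the factors vary. Brown and Changtong \cite[Question F]{BC} asked the following, for $\Gamma$ generated by $S$: \emph{are there only finitely many isomorphism classes of $k$-algebras among the factors $H/\mathfrak mH$, as $\mathfrak m$ ranges over the maximal ideals of $Z$?}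

Finiteness over the center does not force a positive answer. Let $A=k[\lambda]\langle x,y\rangle/(x^2,\,y^2,\,xy-\lambda yx)$, which is free over $k[\lambda]$ on $1,x,y,yx$, and let $A_a$ be its fiber at $\lambda=a\ne0$, with radical $J$. Multiplication gives a nondegenerate bilinear map $\beta\colon J/J^2\times J/J^2\to J^2\cong k$, and the operator $\phi$ defined by $\beta(u,v)=\beta(v,\phi u)$ has eigenvalues $a$ and $a^{-1}$. So there are infinitely many classes among the $A_a$. The triangular ring $\left(\begin{smallmatrix}k[\lambda]&A\\0&A\end{smallmatrix}\right)$ has center exactly $k[\lambda]$, and its factor at $\lambda=a$ determines $A_a$ as the four-dimensional corner ring of a primitive idempotent.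

For $H$ one is led to guess that the answer is yes. If $\Gamma=1$, then $H$ is the Weyl algebra and every factor is $\operatorname{Mat}_{p^n}(k)$ (Lemma~\ref{lem:weyl}). In general $H$ is a deformation of $P*\Gamma$, where $P$ is the symmetric algebra of $V$, that is, the ring of polynomial functions on $X=V^*$. The completion of $P*\Gamma$ along an orbit $\Gamma b\subset X$ is a matrix algebra over $k[[v-b(v):v\in V]]*\Gamma_b$, and the translation $v-b(v)\mapsto v$ identifies this ring with the completion of $P*\Gamma_b$ at the origin. So $P*\Gamma$ near $b$ depends only on the stabilizer $\Gamma_b$, and there are finitely many stabilizers. The difficulty is that translations do not act on $H$: the relations \eqref{eq:rel} involve the reflections outside $\Gamma_b$, and these do not fix $b$.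

\begin{theorem}\label{thm:finite}
The algebra $H$ has only finitely many isomorphism classes of factors.
\end{theorem}

We prove this, and everything below, \emph{without assuming that $\Gamma$ is generated by $S$}. The proof is an induction that replaces $\Gamma$ by stabilizers of points, and without this assumption the class of groups considered is closed under that step. Finiteness over the center extends to this generality (Lemma~\ref{lem:finite}).

To state the finer result, let $\Gamma$ act on $X=V^*$ by $(\gamma x)(v)=x(\gamma^{-1}v)$. A subgroup $G=\Gamma_b$ with $b\in X$ is called \emph{parabolic}. For a subgroup $G$ let $V^G$ be its fixed space and $V_G=(V^G)^\perp$. By Lemma~\ref{lem:linear}, $V=V^G\oplus V_G$ with both summands symplectic, $G$ acts faithfully on $V_G$, and $S\cap G$ is the set of its symplectic reflections on $V_G$. Put $H_G=H_{1,\mathbf c|_{S\cap G}}(V_G,\omega|_{V_G},G)$, and for a finite-dimensional algebra $B$ put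
\[
\operatorname{Ind}_G^\Gamma(B)=\operatorname{Mat}_{[\Gamma:G]\,p^{\frac12\dim V^G}}(B).
\]
The factor $[\Gamma:G]$ counts the points of an orbit with stabilizer $G$, and the power of $p$ comes from the Weyl algebra of $V^G$. If $G=\Gamma_b$ with $b\ne0$, then $V^G\cong X^G\ne0$, so $\dim V_G<\dim V$. If $V\neq 0$, call a maximal ideal $\mathfrak m$ of $Z$ \emph{exceptional} if $H/\mathfrak mH$ is not isomorphic to any $\operatorname{Ind}_G^\Gamma(B)$ with $G=\Gamma_b$, $b\ne0$, and $B$ a factor of $H_G$. If $V=0$, then $\Gamma=1$ and $H=k$, and we call the ideal $0$ exceptional. Finally, $H$ is prime and $H\otimes_Z\operatorname{Frac}Z$ is a central simple algebra over $\operatorname{Frac}Z$ (Section~\ref{sec:center}); the \emph{PI-degree} of $H$ is the square root of its dimension.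

\begin{theorem}\label{thm:structure}
\begin{enumerate}
\item[(a)] If $V\ne0$, then all but finitely many maximal ideals $\mathfrak m$ of $Z$ satisfy $H/\mathfrak mH\cong\operatorname{Ind}_G^\Gamma(B)$ with $G=\Gamma_b$, $b\ne0$, and $B$ a factor of $H_G$.
\item[(b)] Conversely, for every parabolic subgroup $G$ and every factor $B$ of $H_G$, the algebra $\operatorname{Ind}_G^\Gamma(B)$ is isomorphic to a factor of $H$.
\item[(c)] For $G$ parabolic let $\mathcal E_G$ be the finite set of exceptional maximal ideals of $Z(H_G)$, for the pair $(V_G,G)$. Up to isomorphism, the factors of $H$ are exactly the algebras $\operatorname{Ind}_G^\Gamma(H_G/\mathfrak m''H_G)$ with $G$ parabolic and $\mathfrak m''\in\mathcal E_G$.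
\item[(d)] The PI-degree of $H$ is $p^n|\Gamma|$.
\end{enumerate}
\end{theorem}

The proof has three parts. First, the points of $\operatorname{Spec}Z$ have to be related to points of $X$. For this we homogenize $H$ and show that the associated graded ring of $Z$ is large enough for $P*\Gamma$ to be finite over it (Section~\ref{sec:center}). A closed subset of $\operatorname{Spec}Z$ of positive dimension then has a ``direction at infinity'', an orbit $\Gamma b$ with $b\ne0$. Second, the completion of the homogenized algebra along $\Gamma b$ is a matrix algebra over the completion at the origin of the algebra attached to $\Gamma_b$. This local structure theorem is stated in Section~\ref{sec:completions} and proved in Sections~\ref{sec:corner} and~\ref{sec:rigid}. Third, a constructibility argument turns information at generic points into information at all but finitely many closed points (Section~\ref{sec:proofs}). The assumption $p\ne2$ enters only through Etingof's theorem and the fact that skew forms are alternating; the uses of the other hypotheses are pointed out as they occur.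

\section{The Weyl algebra and the group $\{\pm1\}$}\label{sec:example}

We use here the basis theorem proved in Lemma~\ref{lem:pbw}: the products $v^\alpha\gamma$ of an ordered monomial in a basis of $V$ and a group element form a basis of $H$. For a symplectic space $(U,\omega)$ let $W(U)=H(U,1)$ be the Weyl algebra. It is an Azumaya algebra of rank $p^{\dim U}$ over its center (Revoy); we need this in the following form.

\begin{lemma}\label{lem:weyl}
Let $x_1,\dots,x_m,y_1,\dots,y_m$ be a basis of $U$ with $\omega(x_i,y_j)=\delta_{ij}$ and $\omega(x_i,x_j)=\omega(y_i,y_j)=0$. Then $W=W(U)$ is free of rank $p^{2m}$ over its center $Z(W)=k[x_i^p,y_i^p:1\le i\le m]$. For every algebraically closed field $L\supset k$ and every $k$-homomorphism $\chi\colon Z(W)\to L$ one has $W\otimes_{Z(W),\chi}L\cong\operatorname{Mat}_{p^m}(L)$.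
\end{lemma}

\begin{proof}
On the basis $x^\alpha y^\beta$ of $W$, the derivation $\operatorname{ad}x_i$ acts as $\partial/\partial y_i$ and $\operatorname{ad}y_i$ acts as $-\partial/\partial x_i$. So the center is spanned by the monomials whose exponents are all divisible by $p$, and $W$ is free over it on the monomials with all exponents less than $p$. These $p^{2m}$ monomials are a basis of the fiber $W\otimes_{Z(W),\chi}L$, on which $\operatorname{ad}x_i$ and $\operatorname{ad}y_i$ act by the same formulas. Let $w\ne0$ lie in the fiber and let $x^\alpha y^\beta$ be a monomial of largest total degree in $w$, with coefficient $a$. Then $\prod_i(\operatorname{ad}y_i)^{\alpha_i}(\operatorname{ad}x_i)^{\beta_i}$ kills all other monomials of $w$ and sends $w$ to the nonzero scalar $\pm\alpha!\,\beta!\,a$. Hence every nonzero ideal contains $1$, and a simple algebra of dimension $p^{2m}$ over $L$ is $\operatorname{Mat}_{p^m}(L)$.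
\end{proof}

Now let $V=kx\oplus ky$ with $\omega(x,y)=1$, and $\Gamma=\{1,s\}$ with $s=-1$. Then $S=\{s\}$, $\omega_s=\omega$, and with $c=\mathbf c(s)$ the relations of $H$ are
\[
sx=-xs,\qquad sy=-ys,\qquad s^2=1,\qquad [x,y]=1-2cs .
\]
The parabolic subgroups are $\Gamma$ (for $b=0$) and $1$ (for $b\ne0$), and $\operatorname{Ind}_1^\Gamma(k)=\operatorname{Mat}_{2p}(k)$. We prove Theorem~\ref{thm:structure}(a) in this case by hand.

We have $[x^2,y]=x(1-2cs)+(1-2cs)x=2x$, and $x^2$ commutes with $x$ and $s$. In characteristic $p$, $\operatorname{ad}(a^p)=(\operatorname{ad}a)^p$, because left and right multiplication by $a$ commute. So the derivation $\operatorname{ad}(x^{2p})=(\operatorname{ad}x^2)^p$ kills $x$, $y$, $s$, and $x^{2p}$ is central. The computation $[y^2,x]=-2y$ shows that $y^{2p}$ is central. Since $H$ is finite over $k[x^{2p},y^{2p}]$, so is $Z$, and only finitely many maximal ideals of $Z$ contain both $x^{2p}$ and $y^{2p}$.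

Let $\mathfrak m$ be a maximal ideal with $x^{2p}\notin\mathfrak m$. Then $H/\mathfrak mH$ is a factor of the central localization $H[x^{-1}]:=H[(x^{2p})^{-1}]$. There $[x,x^{-1}s]=s-x^{-1}sx=2s$, so
\begin{equation}\label{eq:dunkl}
Y=y+c\,x^{-1}s\qquad\text{satisfies}\qquad [x,Y]=1,\quad sY=-Ys .
\end{equation}
With $W$ the Weyl algebra on $x,Y$, the substitutions $Y\mapsto y+cx^{-1}s$ and $y\mapsto Y-cx^{-1}s$ define mutually inverse isomorphisms between $W[x^{-1}]*\Gamma$ and $H[x^{-1}]$. The parameter $c$ has disappeared. If $a+a's$ with $a,a'\in W[x^{-1}]$ is central, then $a'x+xa'=0$, and the leading term in $Y$ gives $a'=0$. So the center of $W[x^{-1}]*\Gamma$ is $k[\xi^{\pm1},\eta]^\Gamma=k[\xi^{\pm2},\xi\eta]$, where $\xi=x^p$, $\eta=Y^p$ and $s$ changes the sign of both. A maximal ideal has the form $(\xi^2-a^2,\ \xi\eta-aa')$ with $a\ne0$, and the quotient of $k[\xi^{\pm1},\eta]$ by it is $k\times k$, the functions on the two points $\pm(a,a')$. By Lemma~\ref{lem:weyl} the factor is $B=(\operatorname{Mat}_p(k)\times\operatorname{Mat}_p(k))*\Gamma$ with $s$ exchanging the two components.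 For $e=(1,0)$ we have $ese=0$ and $e+ses=1$, so $e,\ es,\ se,\ ses$ are matrix units and $B\cong\operatorname{Mat}_2(eBe)=\operatorname{Mat}_{2p}(k)$. If instead $y^{2p}\notin\mathfrak m$, then $[y^{-1}s,y]=-2s$, so $x-cy^{-1}s$ and $y$ generate a Weyl algebra, and the same argument applies. This proves (a), and with it Theorem~\ref{thm:finite}, for $\Gamma=\{\pm1\}$.

Exceptional ideals do occur. For $c=0$ we have $H=W*\Gamma$ and $Z=k[\xi^2,\xi\eta,\eta^2]$ with $\xi=x^p$, $\eta=y^p$. The factor at $\mathfrak m=(\xi^2,\xi\eta,\eta^2)$ has dimension $2\cdot p^2\cdot\dim k[\xi,\eta]/(\xi^2,\xi\eta,\eta^2)=6p^2$, which is not $(2p)^2$.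

The general proof has no formula like \eqref{eq:dunkl}, but it keeps three features of it. In the homogenized algebra, where $[x,y]=t(1-2cs)$, the new generator is $y+ct\,x^{-1}s$: it has the shape $v+t(\cdots)$. Near a point $b$ with $a=b(x)\ne0$ we have $x^{-1}=\sum_j(-1)^ja^{-j-1}(x-a)^j$, so the coefficients of the correction are homogeneous of \emph{negative} degree in $b$. Finally, the correction has a pole along the line $x=0$ and the other correction has a pole along $y=0$, but a quantity that does not depend on such choices is regular on all of $X\setminus\{0\}$. A regular function on the punctured plane is a polynomial, and a polynomial of negative degree is $0$. So every choice-independent obstruction to removing the reflections outside $\Gamma_b$ vanishes. Section~\ref{sec:rigid} makes this argument precise.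

\section{Background}\label{sec:background}

\subsection*{Fixed spaces}
The map $v\mapsto\omega(v,\cdot)$ is a $\Gamma$-equivariant isomorphism $V\to X$. We view $v\in V$ as the function $x\mapsto x(v)$ on $X$; then $(\gamma f)(x)=f(\gamma^{-1}x)$ for $f\in P$.

\begin{lemma}\label{lem:linear}
Let $G\subset G'$ be subgroups of $\Gamma$.
\begin{enumerate}
\item[(a)] $V=V^G\oplus V_G$, and both summands are symplectic.
\item[(b)] For $1\ne\gamma\in\Gamma$, the space $\operatorname{im}(1-\gamma)$ equals $\ker(1-\gamma)^\perp$ and has dimension at least $2$.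
\item[(c)] If $X^{G'}\ne X^G$, then $X^{G'}$ has codimension at least $2$ in $X^G$.
\item[(d)] $G$ acts faithfully on $V_G$ with set of symplectic reflections $S\cap G$, and for $s\in S\cap G$ the form $\omega_s|_{V_G}$ is the form defined by $s$ acting on $V_G$.
\end{enumerate}
\end{lemma}

\begin{proof}
Since $p\nmid|G|$, the operator $e_G=|G|^{-1}\sum_{g\in G}g$ is a projection onto $V^G$, and $\omega(e_Gv,w)=\omega(v,e_Gw)$. So $\ker e_G$ is orthogonal to $V^G$, it equals $V_G$ by dimension, and $\omega$ is nondegenerate on both summands. For $G=\langle\gamma\rangle$ we have $\operatorname{im}(1-\gamma)\subset\ker e_G$, with equality by dimension; a nonzero symplectic space has dimension at least $2$. Part (c) holds because $X^G\cong V^G$ and $X^{G'}\cong V^{G'}$ have even dimension. For (d), an element $g\in G$ fixes $V^G$ pointwise, so $1-g$ has the same image on $V$ and on $V_G$, and $V_G=\operatorname{im}(1-g)\oplus(\ker(1-g)\cap V_G)$.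
\end{proof}

\subsection*{The homogenized algebra}
Fix a basis $v_1,\dots,v_{2n}$ of $V$ and write $v^\alpha=v_1^{\alpha_1}\cdots v_{2n}^{\alpha_{2n}}$. Let $\mathbf H$ be the quotient of $(T(V)*\Gamma)[t]$ by the relations $[v,w]=t\kappa(v,w)$. It is graded by $\deg V=1$, $\deg t=2$, $\deg\Gamma=0$, and $\mathbf H/(t-1)=H$, $\mathbf H/(t)=P*\Gamma$.

\begin{lemma}[PBW]\label{lem:pbw}
$\mathbf H$ is a free $k[t]$-module on the elements $v^\alpha\gamma$. In particular these elements form a basis of $H$.
\end{lemma}

\begin{proof}
Apply Bergman's diamond lemma over $k[t]$ to the reductions that multiply two adjacent group elements, replace $\gamma v_i$ by $\gamma(v_i)\gamma$, and replace $v_jv_i$ by $v_iv_j+t\kappa(v_j,v_i)$ for $j>i$. Each reduction lowers, in the lexicographic order, the quadruple formed by the number of letters from $V$, the number of pairs (group letter, later letter from $V$), the number of group letters, and the number of inversions among the $v_i$. The irreducible words are the $v^\alpha\gamma$. The overlaps $\gamma\gamma'\gamma''$ and $\gamma\gamma'v_i$ resolve because $\Gamma$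 is a group acting on $V$. The overlap $\gamma v_jv_i$ resolves if $\gamma\kappa(v,w)\gamma^{-1}=\kappa(\gamma v,\gamma w)$, which follows from $\omega_{\gamma s\gamma^{-1}}(\gamma v,\gamma w)=\omega_s(v,w)$ and the invariance of $\mathbf c$. The overlap $v_lv_jv_i$ resolves if $[\kappa(x,y),z]+[\kappa(y,z),x]+[\kappa(z,x),y]=0$ in $T(V)*\Gamma$. As $[s,z]=(s(z)-z)s$, it is enough to show that
\[
\omega_s(x,y)(s(z)-z)+\omega_s(y,z)(s(x)-x)+\omega_s(z,x)(s(y)-y)=0
\]
for each $s\in S$. The left side is trilinear, vanishes when two arguments agree, and vanishes when one argument lies in $\ker(1-s)$. So it is an alternating trilinear map on the $2$-dimensional space $V/\ker(1-s)$, and is $0$.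
\end{proof}

Filter $H$ by $\deg V=1$, $\deg\Gamma=0$, with pieces $H_{\le i}$. By Lemma~\ref{lem:pbw}, $\operatorname{gr}H=P*\Gamma$. For $0\ne a\in H$ let $\deg a$ be the least $i$ with $a\in H_{\le i}$, and let $\sigma(a)\in\operatorname{gr}_iH$ be its symbol. Since $t$ has degree $2$, the Rees algebra of this filtration needs a square root of $t$. Put $\mathcal R=\mathbf H\otimes_{k[t]}k[h]$ with $h^2=t$. The map $v\mapsto vh$, $\gamma\mapsto\gamma$, $h\mapsto h$ respects the relations and sends the basis $h^jv^\alpha\gamma$ to a basis of $\bigoplus_iH_{\le i}h^i$, so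
\[
\mathcal R\cong\bigoplus_iH_{\le i}\,h^i\subset H[h],\qquad \mathcal R/h\mathcal R=P*\Gamma,\qquad\mathcal R[h^{-1}]=H[h^{\pm1}].
\]
An element $\sum a_ih^i$ commutes with all $vh$ and $\gamma$ exactly when all $a_i$ are central. So the center of $\mathcal R$ is $\mathcal Z=\bigoplus_iZ_{\le i}h^i$, where $Z_{\le i}=Z\cap H_{\le i}$, and $\mathcal Z/h\mathcal Z=\operatorname{gr}Z$, $\mathcal Z[h^{-1}]=Z[h^{\pm1}]$. The symbol of a central element is central in $P*\Gamma$. The center of $P*\Gamma$ is $P^\Gamma$: if $\sum a_\gamma\gamma$ commutes with all $v\in V$, then $a_\gamma(\gamma(v)-v)=0$, so $a_\gamma=0$ for $\gamma\ne1$. Hence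
\[
\operatorname{gr}Z\subset P^\Gamma,\qquad Z_{\le0}=k .
\]

\begin{lemma}\label{lem:finite}
For every $\Gamma$, generated by $S$ or not, $H$ is a finite $Z$-module and $Z$ is affine.
\end{lemma}

\begin{proof}
Let $\Gamma_0$ be the normal subgroup generated by $S$, $H_0=H(V,\Gamma_0)$ and $Z_0=Z(H_0)$. Etingof's theorem applies to $H_0$. By Lemma~\ref{lem:pbw}, $H_0\subset H$ and $H=\bigoplus H_0\gamma$, the sum over representatives of $\Gamma/\Gamma_0$. The group $\Gamma$ acts on the affine algebra $Z_0$ by conjugation, so $Z_0^\Gamma$ is affine and $Z_0$ is finite over it. The ring $Z_0^\Gamma$ is central in $H$, and $H$ is finite over it. As $Z_0^\Gamma$ is Noetherian, the submodule $Z$ is finite over it too.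
\end{proof}

\begin{lemma}\label{lem:split}
Let $G\subset\Gamma$ and $H'=H(V,G)$, formed with $\mathbf c|_{S\cap G}$. Then $H'=W(V^G)\otimes H_G$ and $Z(H')=Z(W(V^G))\otimes Z(H_G)$. If $L\supset k$ is algebraically closed, $\chi'\colon Z(H')\to L$ is a $k$-homomorphism and $\chi''=\chi'|_{Z(H_G)}$, then
\[
H'\otimes_{Z(H'),\chi'}L\cong\operatorname{Mat}_{p^{\frac12\dim V^G}}\bigl(H_G\otimes_{Z(H_G),\chi''}L\bigr).
\]
\end{lemma}

\begin{proof}
For $s\in S\cap G$ the space $V^G$ lies in the radical of $\omega_s$. So in $H'$ we have $[u,w]=\omega(u,w)$ for $u\in V^G$, $w\in V$, and elements of $V^G$ commute with $V_G$ and with $G$. With Lemma~\ref{lem:linear}(d) this gives a homomorphism $W(V^G)\otimes H_G\to H'$, which maps a PBW basis to a PBW basis. The center of a tensor product over a field is the tensor product of the centers. The fiber at $\chi'$ is the tensor product over $L$ of the fibers of the two tensor factors, and Lemma~\ref{lem:weyl} applies.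
\end{proof}

\subsection*{Fibers at geometric points}
The local structure theorem will describe fibers of $H$ at points with values in large fields, such as $\overline{k((h))}$. The next lemma transfers such information to maximal ideals. A subset of a Noetherian space is \emph{constructible} if it is a finite union of locally closed sets. Complements of constructible sets are constructible; a constructible set contains the generic points of the irreducible components of its closure; and a nonempty constructible subset of a scheme of finite type over $k$ contains a closed point. Let $k(y)$ denote the residue field of a point $y$.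

\begin{lemma}\label{lem:constr}
Let $Z$ be an affine commutative $k$-algebra, $\mathcal H$ a $Z$-algebra that is finite as a $Z$-module, and $B$ a finite-dimensional $k$-algebra. Let $C_B$ be the set of $y\in\operatorname{Spec}Z$ with $\mathcal H\otimes_Z\overline{k(y)}\cong B\otimes_k\overline{k(y)}$.
\begin{enumerate}
\item[(a)] $C_B$ is constructible.
\item[(b)] If $L\supset k$ is algebraically closed and $\chi\colon Z\to L$ is a $k$-homomorphism with kernel $y$, then $y\in C_B$ if and only if $\mathcal H\otimes_{Z,\chi}L\cong B\otimes_kL$.
\item[(c)] If $B_1,\dots,B_r$ represent all $\mathcal H/\mathfrak m\mathcal H$ with $\mathfrak m$ maximal, then for every $\chi$ as in (b) there is an $i$ with $\mathcal H\otimes_{Z,\chi}L\cong B_i\otimes_kL$.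
\end{enumerate}
\end{lemma}

\begin{proof}
By generic freeness and Noetherian induction, $\operatorname{Spec}Z$ is a finite disjoint union of reduced, locally closed, affine pieces over each of which $\mathcal H$ is free. Let $T$ be a piece on which the rank is $d$. If $d\ne\dim B$, both conditions in (b) fail for $y\in T$. Let $d=\dim B$. A basis of $\mathcal H$ over $T$ gives a morphism from $T$ to the scheme $\operatorname{Alg}_d$ of structure constants of $d$-dimensional algebras. Let $O_B\subset\operatorname{Alg}_d$ be the $GL_d$-orbit of $B$, a locally closed subvariety. The orbit map $GL_d\to O_B$ is surjective, so its fiber over an $L$-point is a nonempty $L$-scheme of finite type and has an $L$-point. Hence $O_B(L)=GL_d(L)\cdot B$ is the set of algebra structures on $L^d$ isomorphic to $B\otimes_kL$. So both conditions in (b) say that $y$ maps into $O_B$. This proves (b), and (a) follows because $C_B\cap T$ is the preimage of $O_B$. In (c), the complement of $\bigcup_iC_{B_i}$ is constructible and has no closed point, so it is empty.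
\end{proof}

For a maximal ideal $\mathfrak m$ we have $k(\mathfrak m)=k$, so $\mathfrak m\in C_B$ means $\mathcal H/\mathfrak m\mathcal H\cong B$.

\section{The graded center}\label{sec:center}

We know that $Z$ is affine and that $H$ is finite over it, but this says nothing yet about symbols: a priori $\operatorname{gr}Z$ might not be finitely generated, or might be too small for $P*\Gamma$ to be finite over it.

\begin{proposition}\label{prop:graded}
The algebra $\mathcal Z$ is affine, $\mathcal R$ is a finite $\mathcal Z$-module, and $P*\Gamma$ is finite over $\operatorname{gr}Z$.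
\end{proposition}

The idea is to produce central elements as norms. Given an invariant $f\in P^\Gamma$ with lift $\tilde f\in H$, the determinant of left multiplication by $\tilde f$ lies in $\operatorname{Frac}Z$. We show that it lies in $Z$, because $Z$ is integrally closed, and that its symbol is a power of $f$, because $\tilde f$ is central to leading order and so its eigenvalues are close to one another in the absolute value defined by the degree. For $V=0$ there is nothing to prove, so let $V\ne0$.

\subsection*{Primeness and the degree norm}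
Let $k(X)=\operatorname{Frac}P$. The ring $k(X)*\Gamma$ is simple: in a nonzero ideal take an element $\sum a_\gamma\gamma$ with the fewest terms and $a_1=1$; its commutator $\sum a_\gamma(f-\gamma(f))\gamma$ with $f\in k(X)$ has fewer terms, hence is $0$, and the element is $1$ because $\Gamma$ acts faithfully. Every $0\ne f\in P$ divides $\prod_\gamma\gamma(f)\in P^\Gamma$, so $k(X)*\Gamma$ is the localization of $P*\Gamma$ at the central set $P^\Gamma\setminus0$, and $P*\Gamma$ is prime. Then $H$ is prime: if $aHb=0$ with $a,b\ne0$, then $\sigma(a)\sigma(c)\sigma(b)$ is the class of $acb=0$ in degree $\deg a+\deg c+\deg b$, so $\sigma(a)(P*\Gamma)\sigma(b)=0$, which is impossible. Hence $Z$ is a domain and $H$ is torsion-free over $Z$. Let $F=\operatorname{Frac}Z$ and $Q=H\otimes_ZF\supset H$. It is prime, finite-dimensional over $F$, with center $F$, so it is central simple. Write $\dim_FQ=d=\ell^2$.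

For $0\ne z\in Z$ the symbol $\sigma(z)\in P^\Gamma$ is a nonzero divisor in $P*\Gamma$, so $\deg(za)=\deg z+\deg a$ for $a\in H$. Thus $\deg(z^{-1}a)=\deg a-\deg z$ is well defined on $Q$. Put $\|q\|=2^{\deg q}$, $\|0\|=0$, and $|f|=\|f\|$ for $f\in F$. Then $|\cdot|$ is a nonarchimedean absolute value on $F$ and
\[
\|fq\|=|f|\,\|q\|,\qquad\|q+q'\|\le\max(\|q\|,\|q'\|),\qquad\|qq'\|\le\|q\|\,\|q'\|,\qquad\|1\|=1 .
\]
The absolute value is nontrivial: $H$ is infinite-dimensional and finite over $Z$, so $Z\ne k=Z_{\le0}$.

\subsection*{Normality}
An element of $F$ integral over $Z$ generates a finite extension of $H$, whose symbols form an overring of $P*\Gamma$ with bounded denominators. The next lemma is what rules out a proper overring of this kind.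

\begin{lemma}\label{lem:preserve}
Let $\tau=\sum a_\gamma\gamma\in k(X)*\Gamma$ act on $k(X)$ by $\tau(f)=\sum a_\gamma\gamma(f)$. If $\tau(P)\subset P$, then all $a_\gamma$ lie in $P$.
\end{lemma}

\begin{proof}
Replacing $\tau$ by $\tau\gamma^{-1}$, it is enough to treat $a_1$. Choose $u_\gamma\in V$ for $\gamma\ne1$ and let $w=\prod_{\gamma\ne1}(\gamma(u_\gamma)\otimes1-1\otimes u_\gamma)=\sum_ix_i\otimes y_i\in P\otimes P$. The ring homomorphism $m_\gamma(x\otimes y)=x\gamma(y)$ kills the factor indexed by $\gamma$, so $m_\gamma(w)=0$ for $\gamma\ne1$. Therefore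
\[
P\ni\sum_ix_i\tau(y_i)=\sum_\gamma a_\gamma m_\gamma(w)=a_1\prod_{\gamma\ne1}(\gamma(u_\gamma)-u_\gamma).
\]
Write $a_1$ in lowest terms. A prime element $\pi$ dividing the denominator divides the product, for every choice of the $u_\gamma$. But nonzero elements of $V$ are irreducible in $P$, so those divisible by $\pi$ lie on one line, while $\dim\operatorname{im}(\gamma-1)\ge2$ by Lemma~\ref{lem:linear}(b). So each $u_\gamma$ can be chosen with $\pi\nmid\gamma(u_\gamma)-u_\gamma$, and there is no such $\pi$.
\end{proof}

The bound $\dim\operatorname{im}(\gamma-1)\ge2$ is needed: for $P=k[v]$ and $\gamma(v)=-v$, the operator $v^{-1}(1-\gamma)$ preserves $P$.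

\begin{lemma}\label{lem:normal}
$Z$ is integrally closed in $F$.
\end{lemma}

\begin{proof}
Let $c=y/z\in F$ be integral over $Z$, and let $T=H[c]\subset Q$. Then $T\subset z^{-M}H$ for some $M$. Filter $T$ by $\deg$ and let $\overline T=\operatorname{gr}T$, a $\mathbb Z$-graded ring containing $\operatorname{gr}H$. Let $\zeta=\sigma(z)$. Since $\deg(zq)=\deg z+\deg q$, the central element $\zeta$ is a nonzero divisor in $\overline T$, and $\zeta^M\overline T\subset\operatorname{gr}H$. So $\overline T$ embeds in $\overline T[\zeta^{-1}]=(P*\Gamma)[\zeta^{-1}]$, and we have inclusions of rings and modules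
\[
P*\Gamma\subset\overline T\subset\zeta^{-M}(P*\Gamma)\subset k(X)*\Gamma .
\]
Let $D\subset\zeta^{-M}P$ be the span of all $\tau(f)$ with $\tau\in\overline T$, $f\in P$. It is a nonzero $P$-submodule of $k(X)$ stable under $\overline T$. Dividing the ideal $\zeta^MD$ by the greatest common divisor of its elements, write $D=\delta^{-1}I$ with $\delta\in k(X)^*$ and $I$ an ideal of $P$ contained in no principal prime ideal $(\pi)$.

We claim that $\delta^{-1}P$ is stable under $\overline T$. Let $\pi$ be a prime element. By prime avoidance, $I$ contains an $f$ divisible by no $\gamma(\pi)$. Then $z_\pi=\prod_\gamma\gamma(f)$ lies in $I\cap P^\Gamma$ and $\pi\nmid z_\pi$. For $\tau\in\overline T$ and $x\in\delta^{-1}P$ we have $z_\pi x\in D$, and $\tau$ commutes with multiplication by invariants, so $z_\pi\tau(x)=\tau(z_\pi x)\in D\subset\delta^{-1}P$. Thus the denominator of $\delta\tau(x)$ divides $z_\pi$ for every $\pi$, so it is a unit. This proves the claim.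

In particular $\gamma(\delta^{-1}P)=\delta^{-1}P$, so $\gamma(\delta)=\chi(\gamma)\delta$ with $\chi(\gamma)\in P^*=k^*$. For $\tau=\sum a_\gamma\gamma\in\overline T$, the element $\delta\tau\delta^{-1}=\sum\chi(\gamma)^{-1}a_\gamma\gamma$ maps $P$ to $P$, so all $a_\gamma\in P$ by Lemma~\ref{lem:preserve}. Hence $\operatorname{gr}T=\operatorname{gr}H$. So $T$ has no nonzero element of negative degree, and subtracting elements of $H$ with the same symbol gives $T=H$ by induction on the degree. Thus $c\in H\cap F=Z$.
\end{proof}

\subsection*{Eigenvalues and norms}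
Let $\widehat F$ be the completion of $F$ and $\widehat Q=\widehat F\otimes_FQ$, a central simple $\widehat F$-algebra. For an $F$-basis of $Q$, the norm $\|\cdot\|$ is bounded by a multiple of the maximum norm of the coordinates, so it extends by continuity to a submultiplicative seminorm on $\widehat Q$. The null space of this seminorm is a two-sided ideal not containing $1$, so it is $0$. All norms on a finite-dimensional space over a complete valued field are equivalent, so $\|\cdot\|$ is equivalent to the maximum norm. Let $\Omega$ be an algebraic closure of $\widehat F$, with the extended absolute value. Let $\phi$ be an $\widehat F$-linear operator on $\widehat Q$, with operator norm $\|\phi\|$, and let $\rho>0$.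
\begin{enumerate}
\item[(E1)] \emph{If $\|\phi\|\le\rho$, every eigenvalue $\lambda\in\Omega$ has $|\lambda|\le\rho$.} The matrix entries of $\phi^j$ have absolute value at most $C\rho^j$, so an eigenvector in $\Omega^d$ gives $|\lambda|^j\le C\rho^j$ for all $j$.
\item[(E2)] \emph{If every eigenvalue has $|\lambda|\le\rho$, there is a $C$ with $\|\phi^j\|\le C\rho^j$ for all $j$.} Over $\Omega$, $\phi$ is conjugate to a triangular matrix. Conjugating by $\operatorname{diag}(1,\varepsilon,\varepsilon^2,\dots)$ multiplies the $(i,j)$ entry by $\varepsilon^{i-j}$; since the absolute value is nontrivial, $\varepsilon$ can be chosen so that all entries have absolute value at most $\rho$. By the ultrametric inequality the entries of the $j$-th power are then at most $\rho^j$.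
\end{enumerate}

\begin{proof}[Proof of Proposition~\ref{prop:graded}]
Let $0\ne f\in P^\Gamma$ be homogeneous of degree $m>0$, and let $\tilde f\in H_{\le m}$ have symbol $f$. Let $\mu_1,\dots,\mu_\ell$ be the eigenvalues of $\tilde f$ in $\widehat Q\otimes\Omega\cong\operatorname{Mat}_\ell(\Omega)$. Left multiplication $L_{\tilde f}$ has eigenvalues $\mu_i$, each $\ell$ times, and $\operatorname{ad}\tilde f$ has eigenvalues $\mu_i-\mu_j$.

As $\|L_{\tilde f}\|\le2^m$, (E1) gives $|\mu_i|\le2^m$. As $f^j\ne0$, we have $\|L_{\tilde f}^j(1)\|=\|\tilde f^j\|=2^{mj}$, so by (E2) the $|\mu_i|$ are not all smaller than $2^m$. Since $f$ is central in $\operatorname{gr}H$, $\operatorname{ad}\tilde f$ maps $H_{\le i}$ to $H_{\le i+m-1}$. It is $F$-linear, so $\|\operatorname{ad}\tilde f\|\le2^{m-1}$ on $Q$ and on $\widehat Q$. By (E1), $|\mu_i-\mu_j|\le2^{m-1}$. Hence $|\mu_i|=2^m$ and $|\mu_j/\mu_i-1|\le\frac12$ for all $i,j$.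

Let $\nu=\det(L_{\tilde f}|Q)=\prod_j\mu_j^\ell\in F$. The element $\tilde f$ satisfies a monic polynomial over $Z$, because $H$ is finite over the Noetherian ring $Z$; so do its eigenvalues. Thus $\nu$ is integral over $Z$, and $\nu\in Z$ by Lemma~\ref{lem:normal}. Also $|\nu|=2^{md}$, that is, $\deg\nu=md$. Let $g=\tilde f^d-\nu$. The eigenvalues of $L_g$ are
\[
\mu_i^d-\prod_j\mu_j^\ell=\mu_i^d\Bigl(1-\prod_j(\mu_j/\mu_i)^\ell\Bigr).
\]
A product of elements $x$ with $|x-1|\le\frac12$ has the same property, so these eigenvalues have absolute value at most $2^{md-1}$, and (E2) gives $\|g^j\|\le C2^{(md-1)j}$. If $\sigma(\nu)\ne f^d$, then $\sigma(g)=f^d-\sigma(\nu)$ is a nonzero element of the domain $P^\Gamma$ of degree $md$, so $\|g^j\|=2^{mdj}$, a contradiction for large $j$. Hence $f^d=\sigma(\nu)\in\operatorname{gr}Z$.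

Let $f_1,\dots,f_a$ be homogeneous generators of $P^\Gamma$ of positive degrees $m_i$, and let $z_i\in Z$ have symbol $f_i^d$. The ring $P$ is finite over $P^\Gamma$, which is finite over $k[f_1^d,\dots,f_a^d]\subset\operatorname{gr}Z$; this is the last assertion. It also shows that $\mathcal R/(h,z_ih^{dm_i})=(P*\Gamma)/(f_i^d)$ is finite-dimensional. By the graded Nakayama lemma, homogeneous lifts of a basis of this quotient generate $\mathcal R$ over the affine subalgebra $k[h,z_ih^{dm_i}]$ of $\mathcal Z$. The submodule $\mathcal Z$ is then finite over it too.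
\end{proof}

\section{Completions and the local structure theorem}\label{sec:completions}

The variety $\operatorname{Spec}\mathcal Z$ maps to the $h$-line; the open part $h\ne0$ is $\operatorname{Spec}Z\times\mathbb G_m$ and the fiber $h=0$ is $\operatorname{Spec}\operatorname{gr}Z$. We study $\mathcal R$ near the closed points of this fiber. There are two natural completions, one defined by a maximal ideal of $\mathcal Z$, which is suited to taking fibers, and one defined by an orbit in $X$, which is suited to computation. We show that they agree.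

For $b\in X$ let $\mathfrak m_{\Gamma b}\subset P$ be the ideal of functions vanishing on $\Gamma b$, and let $\mathbf I_b\subset\mathbf H$ and $\mathcal I_b\subset\mathcal R$ be the preimages of the ideal $\mathfrak m_{\Gamma b}*\Gamma$ of $P*\Gamma$. Put $\widehat{\mathbf H}_b=\varprojlim\mathbf H/\mathbf I_b^N$ and $\widehat{\mathcal R}_b=\varprojlim\mathcal R/\mathcal I_b^N$. We have $\mathcal I_b=\mathbf I_b\oplus h\mathbf H$ and $t\mathbf H\subset\mathbf I_b$, so $\mathcal I_b^2\subset\mathbf I_b\oplus h\mathbf I_b=\mathbf I_b\mathcal R$. Hence $\mathcal I_b^{2N}\subset\mathbf I_b^N\mathcal R\subset\mathcal I_b^N$, and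
\begin{equation}\label{eq:th}
\widehat{\mathcal R}_b=\varprojlim\,(\mathbf H/\mathbf I_b^N)\otimes_{k[t]}k[h]=\widehat{\mathbf H}_b\otimes_{k[t]}k[h].
\end{equation}

\begin{lemma}\label{lem:complete}
For $b\in X$ the ideal $\mathfrak n_b=\mathcal I_b\cap\mathcal Z$ is maximal, and $\Gamma b\mapsto\mathfrak n_b$ is a bijection from the set of orbits onto the set of maximal ideals of $\mathcal Z$ containing $h$. The ideal $\mathfrak n_0$ is the sum of the components of positive degree. If $\widehat{\mathcal Z}$ is the $\mathfrak n_b$-adic completion of $\mathcal Z$, then $\widehat{\mathcal R}_b=\mathcal R\otimes_{\mathcal Z}\widehat{\mathcal Z}$, and its center is $\widehat{\mathcal Z}$.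
\end{lemma}

\begin{proof}
The ideal $\mathfrak n=\mathfrak n_b$ contains $h$, and its image in $\mathcal Z/h\mathcal Z=\operatorname{gr}Z\subset P^\Gamma$ is $\overline{\mathfrak n}=\{f\in\operatorname{gr}Z:f(b)=0\}$. So $\mathcal Z/\mathfrak n=k$, and for $b=0$ we get the elements of positive degree. The maximal ideals of $P^\Gamma$ correspond to the orbits, and $P^\Gamma$ is finite over $\operatorname{gr}Z$ by Proposition~\ref{prop:graded}; by lying-over, the map in the statement is surjective.

Let $\Lambda=\mathcal R\otimes_{\mathcal Z}\widehat{\mathcal Z}$. If $x_1,\dots,x_j$ generate $\mathcal R$ as an algebra, $\mathcal Z$ is the kernel of the $\mathcal Z$-linear map $\mathcal R\to\mathcal R^j$, $a\mapsto([a,x_i])_i$. As $\widehat{\mathcal Z}$ is flat over the Noetherian ring $\mathcal Z$, the kernel of the same map on $\Lambda$ is $\widehat{\mathcal Z}$. So $Z(\Lambda)=\widehat{\mathcal Z}$, a local ring.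

Suppose that several orbits lie over $\mathfrak n$. The $\overline{\mathfrak n}$-adic completion of $P^\Gamma$ is then a product of several nonzero rings, one for each maximal ideal over $\overline{\mathfrak n}$. By flatness it is a central subring of the $\overline{\mathfrak n}$-adic completion of $P*\Gamma$, which is $\Lambda/h\Lambda$. So $\Lambda/h\Lambda$ has a central idempotent $\bar e\ne0,1$. Since $\Lambda$ is finite over the complete local Noetherian ring $\widehat{\mathcal Z}$, it is $h$-adically complete, and $\bar e$ lifts to an idempotent $e\in\Lambda$. Let $N=(1-e)\Lambda e$. Then $N\subset h\Lambda$ because $\bar e$ is central, and multiplying by $1-e$ on the left and $e$ on the right gives $N=hN$. So $N=0$ by Nakayama's lemma, and $e\Lambda(1-e)=0$ by the same argument. Then $ex=exe=xe$ for all $x$, so $e$ is an idempotent of the local ring $\widehat{\mathcal Z}$, and $e\in\{0,1\}$, a contradiction. This proves injectivity.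

Thus the zero set of $\overline{\mathfrak n}P$ in $X$ is $\Gamma b$, and $\mathfrak m_{\Gamma b}^M\subset\overline{\mathfrak n}P$ for some $M$. As $h\in\mathfrak n$, this gives $\mathcal I_b^M\subset\mathfrak n\mathcal R\subset\mathcal I_b$. So $\widehat{\mathcal R}_b$ is the $\mathfrak n$-adic completion of the finite $\mathcal Z$-module $\mathcal R$, which is $\Lambda$.
\end{proof}

For a subgroup $G$ let $\kappa_G(v,w)=\omega(v,w)-2\sum_{s\in S\cap G}\mathbf c(s)\omega_s(v,w)s$, and let $\mathbf H'$ be the algebra $\mathbf H$ of the pair $(V,G)$, with relations $[v,w]=t\kappa_G(v,w)$. For this pair the ideal $\mathbf I_0$ is $\mathbf H'_{\ge1}$, the part of positive degree. A monomial $t^lv^\alpha g$ of degree at least $2N$ has $l+|\alpha|\ge N$, so $\mathbf H'_{\ge2N}\subset(\mathbf H'_{\ge1})^N\subset\mathbf H'_{\ge N}$, and the completion at the origin is $\widehat{\mathbf H}'_0=\varprojlim\mathbf H'/\mathbf H'_{\ge N}$.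

\begin{theorem}[Local structure]\label{thm:local}
Let $0\ne b\in X$, $G=\Gamma_b$ and $r=[\Gamma:G]$. Then $\widehat{\mathbf H}_b\cong\operatorname{Mat}_r(\widehat{\mathbf H}'_0)$ as $k[t]$-algebras.
\end{theorem}

The proof occupies Sections~\ref{sec:corner} and~\ref{sec:rigid}. We first translate the theorem into a statement about fibers of $H$. Keep its notation, let $H'=H(V,G)$ and $Z'=Z(H')$, and let $\mathcal R'$, $\mathcal Z'$ be the corresponding Rees algebras. Let $\widehat{\mathcal Z}$ be the completion of $\mathcal Z$ at $\mathfrak n_b$, and $\widehat{\mathcal Z}'$ that of $\mathcal Z'$ at its ideal of positive degree. Tensor Theorem~\ref{thm:local} with $k[h]$, use \eqref{eq:th}, and apply Lemma~\ref{lem:complete} to $\Gamma$ at $b$ and to $G$ at $0$. We get an isomorphism of $k[h]$-algebras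
\begin{equation}\label{eq:hat}
\mathcal R\otimes_{\mathcal Z}\widehat{\mathcal Z}\cong\operatorname{Mat}_r\bigl(\mathcal R'\otimes_{\mathcal Z'}\widehat{\mathcal Z}'\bigr),
\end{equation}
and we use its restriction to the centers to identify $\widehat{\mathcal Z}$ with $\widehat{\mathcal Z}'$.

\begin{corollary}\label{cor:fiber}
Let $L\supset k$ be algebraically closed and let $\widehat\chi\colon\widehat{\mathcal Z}=\widehat{\mathcal Z}'\to L$ be a $k$-homomorphism with $\widehat\chi(h)\ne0$. Define $\chi\colon Z\to L$ by $\chi(z)=\widehat\chi(zh^i)\widehat\chi(h)^{-i}$ for $z\in Z_{\le i}$, define $\chi'\colon Z'\to L$ by the same formula, and let $\chi''=\chi'|_{Z(H_G)}$. Then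
\[
H\otimes_{Z,\chi}L\cong\operatorname{Mat}_{r\,p^{\frac12\dim V^G}}\bigl(H_G\otimes_{Z(H_G),\chi''}L\bigr).
\]
\end{corollary}

\begin{proof}
The restriction of $\widehat\chi$ to $\mathcal Z$ extends to $\mathcal Z[h^{-1}]=Z[h^{\pm1}]$, and $\chi$ is the restriction of this extension to $Z$. So
\[
(\mathcal R\otimes_{\mathcal Z}\widehat{\mathcal Z})\otimes_{\widehat{\mathcal Z}}L=\mathcal R[h^{-1}]\otimes_{\mathcal Z[h^{-1}]}L=H[h^{\pm1}]\otimes_{Z[h^{\pm1}]}L=H\otimes_{Z,\chi}L .
\]
The same computation applies to $H'$, so \eqref{eq:hat} gives $H\otimes_{Z,\chi}L\cong\operatorname{Mat}_r(H'\otimes_{Z',\chi'}L)$. Now use Lemma~\ref{lem:split}.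
\end{proof}

\section{Proof of Theorems~\ref{thm:finite} and~\ref{thm:structure}}\label{sec:proofs}

A maximal ideal of $Z$ gives a line in $\operatorname{Spec}\mathcal Z$ that meets the fiber $h=0$ only in the vertex $\mathfrak n_0$, where Theorem~\ref{thm:local} says nothing. A closed subset of positive dimension meets that fiber elsewhere too. So Corollary~\ref{cor:fiber} controls generic points of positive-dimensional subsets, and this is enough.

\subsection*{Theorem~\ref{thm:finite} and part (a)}
We use induction on $\dim V$. If $V=0$, then $H=k$. Let $V\ne0$ and assume Theorem~\ref{thm:finite} in smaller dimension, in particular for all $H_G$ with $G=\Gamma_b$, $b\ne0$. The sets $C_B$ are those of Lemma~\ref{lem:constr} for $\mathcal H=H$.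

\begin{lemma}\label{lem:generic}
Let $\mathfrak q$ be a prime ideal of $Z$ that is not maximal. Then $\mathfrak q\in C_{\operatorname{Ind}_G^\Gamma(B)}$ for some $G=\Gamma_b$ with $b\ne0$ and some factor $B$ of $H_G$.
\end{lemma}

\begin{proof}
Let $\tilde{\mathfrak q}=\bigoplus_i(\mathfrak q\cap Z_{\le i})h^i$ and $D=\mathcal Z/\tilde{\mathfrak q}$. Then $D$ is the Rees algebra of $Z/\mathfrak q$ for the quotient filtration, a subring of $(Z/\mathfrak q)[h]$; so it is a domain in which $h\ne0$. The quotient $D/hD=\operatorname{gr}(Z/\mathfrak q)$ is an $\mathbb N$-graded algebra with degree-zero part $k$. It is finitely generated by Proposition~\ref{prop:graded}, and infinite-dimensional because $Z/\mathfrak q$ is. In a finitely generated commutative algebra the intersection of the maximal ideals is the nilradical. So if the ideal of positive degree were the only maximal ideal of $D/hD$, it would be nilpotent and $D/hD$ would be finite-dimensional. Hence there is a maximal ideal $\mathfrak n\supset\tilde{\mathfrak q}+(h)$ of $\mathcal Z$ with $\mathfrak n\ne\mathfrak n_0$, and $\mathfrak n=\mathfrak n_b$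 with $b\ne0$ by Lemma~\ref{lem:complete}. Let $G=\Gamma_b$.

The completion $\widehat D=\widehat{\mathcal Z}/\tilde{\mathfrak q}\widehat{\mathcal Z}$ of $D$ at $\mathfrak n$ is nonzero, Noetherian and flat over the domain $D$, so nonzero elements of $D$ act injectively on it. A minimal prime $\mathfrak Q$ of $\widehat D$ consists of zero divisors, so $D\to\widehat D/\mathfrak Q$ is injective. Let $L$ be an algebraic closure of $\operatorname{Frac}(\widehat D/\mathfrak Q)$ and $\widehat\chi\colon\widehat{\mathcal Z}\to L$ the natural map. Then $\widehat\chi(h)\ne0$, and for $z\in Z_{\le i}$ we have $\chi(z)=0$ if and only if $zh^i\in\tilde{\mathfrak q}$, that is, $z\in\mathfrak q$. By the induction hypothesis and Lemma~\ref{lem:constr}(c), $H_G\otimes_{\chi''}L\cong B\otimes_kL$ for some factor $B$ of $H_G$. By Corollary~\ref{cor:fiber}, $H\otimes_{Z,\chi}L\cong\operatorname{Ind}_G^\Gamma(B)\otimes_kL$, and Lemma~\ref{lem:constr}(b) finishes the proof.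
\end{proof}

There are finitely many subgroups $G=\Gamma_b$, $b\ne0$, and each $H_G$ has finitely many classes of factors $B$. So the complement $\mathcal W$ in $\operatorname{Spec}Z$ of the union of the sets $C_{\operatorname{Ind}_G^\Gamma(B)}$ is constructible, and it contains the generic points of the irreducible components of its closure. By Lemma~\ref{lem:generic} these generic points are maximal ideals. So $\mathcal W$ is a finite set of closed points, namely the set of exceptional ideals. This is (a). Every factor of $H$ is isomorphic to one of the finitely many $\operatorname{Ind}_G^\Gamma(B)$ or is the factor at a point of $\mathcal W$, which proves Theorem~\ref{thm:finite}.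

\subsection*{Part (b)}
Let $B=H_G/\mathfrak m''H_G$, and let $\chi_0'\colon Z'=Z(W(V^G))\otimes Z(H_G)\to k$ be the tensor product of any character of $Z(W(V^G))$ with $Z(H_G)\to Z(H_G)/\mathfrak m''=k$. If $G=\Gamma$, then $H'=H$, and the factor at $\ker\chi_0'$ is $\operatorname{Ind}_\Gamma^\Gamma(B)$ by Lemma~\ref{lem:split}. Otherwise $G=\Gamma_b$ with $b\ne0$. The graded homomorphism $\mathcal Z'\to k[h]$, $zh^i\mapsto\chi_0'(z)h^i$, maps the ideal of positive degree into $hk[h]$, so it extends to $\widehat\chi\colon\widehat{\mathcal Z}'\to k[[h]]\subset L=\overline{k((h))}$. Here $\widehat\chi(h)=h\ne0$, and the associated $\chi'$ is $\chi_0'$. By Corollary~\ref{cor:fiber}, $H\otimes_{Z,\chi}L\cong\operatorname{Ind}_G^\Gamma(B)\otimes_kL$. So the constructible set $C_{\operatorname{Ind}_G^\Gamma(B)}$ is nonempty by Lemma~\ref{lem:constr}(b), and it contains a closed point.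

\subsection*{Part (c)}
The listed algebras are factors by (b). For the converse we first show that induction is transitive. Let $G=\Gamma_b$, and let $G'=G_{b'}$ with $b'\in V_G^*$ be parabolic for $(V_G,G)$. Regard $b'$ as a point of $X$ vanishing on $V^G$; then $G'=\Gamma_b\cap\Gamma_{b'}$. An element $\gamma$ fixes $b+\lambda b'$ if and only if $(\gamma b-b)+\lambda(\gamma b'-b')=0$, and for $\gamma\notin G'$ this holds for at most one $\lambda\in k$. So $G'=\Gamma_{b+\lambda b'}$ for all but finitely many $\lambda$, and $G'$ is parabolic in $\Gamma$. Also $V^{G'}=V^G\oplus(V_G)^{G'}$, so $V_{G'}=(V_G)_{G'}$. Hence $H_{G'}$ and $\mathcal E_{G'}$ are the same whether formed from $(V,\Gamma)$ or from $(V_G,G)$, and multiplying the matrix sizes gives $\operatorname{Ind}_G^\Gamma\operatorname{Ind}_{G'}^G=\operatorname{Ind}_{G'}^\Gamma$.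

Now use induction on $\dim V$; the case $V=0$ holds by the definition of $\mathcal E_1$. Let $V\ne0$ and let $\mathfrak m$ be a maximal ideal of $Z$. If $\mathfrak m$ is not exceptional, then $H/\mathfrak mH\cong\operatorname{Ind}_G^\Gamma(B)$ with $\dim V_G<\dim V$, the algebra $B$ has the required form for $(V_G,G)$, and transitivity applies. Let $\mathfrak m$ be exceptional. Then $V^\Gamma=0$: otherwise $\Gamma=\Gamma_b$ for any $0\ne b\in X^\Gamma$, and by Lemma~\ref{lem:split} every factor of $H$ is $\operatorname{Ind}_\Gamma^\Gamma$ of a factor of $H_\Gamma$. So $H_\Gamma=H$, $\mathfrak m\in\mathcal E_\Gamma$, the group $\Gamma$ is the stabilizer of $0$, and $H/\mathfrak mH=\operatorname{Ind}_\Gamma^\Gamma(H/\mathfrak mH)$.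

\subsection*{Part (d)}
The trivial group is parabolic, since the infinite field $k$ has a point $b\in X$ outside the proper subspaces $X^\gamma$, $\gamma\ne1$. For $G=1$ we have $H_G=k$, so by (b) some factor $H/\mathfrak mH$ is $\operatorname{Mat}_{\ell'}(k)$ with $\ell'=p^n|\Gamma|$. By Nakayama's lemma $H_{\mathfrak m}$ is generated by $\ell'^2$ elements over $Z_{\mathfrak m}$, so $\ell^2=\dim_FQ\le\ell'^2$. For the reverse inequality let $N=\ell^2+1$ and consider
\[
\sum_{\pi\in S_N}\operatorname{sgn}(\pi)\,y_0x_{\pi(1)}y_1x_{\pi(2)}\cdots x_{\pi(N)}y_N .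
\]
This expression is $F$-multilinear and alternating in $x_1,\dots,x_N$, so it vanishes on $Q$, hence on $H$ and on its factors. If $\ell'>\ell$, take for $x_i=E_{a_ib_i}$ distinct matrix units in $\operatorname{Mat}_{\ell'}(k)$, and $y_0=E_{1a_1}$, $y_i=E_{b_ia_{i+1}}$, $y_N=E_{b_N1}$. Only $\pi=1$ contributes, and the value is $E_{11}\ne0$. So $\ell'\le\ell$, and $\ell=p^n|\Gamma|$. \qed

\section{The corner algebra and its framings}\label{sec:corner}

It remains to prove Theorem~\ref{thm:local}. Fix the group $G=\Gamma_b$, $b\neq0$. We cut out of $\widehat{\mathbf H}_b$ a corner $A_b$ that deforms $k[[V]]*G$ over $k[[t]]$. Its commutators agree with those of the model $\widehat{\mathbf H}'_0$ to first order in $t$, but the higher terms are not under direct control. To remove them we let $b$ vary, so everything must be constructed in families. Let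
\[
X^\circ=\{x\in X^G:\Gamma_x=G\}=X^G\setminus\bigcup_{\gamma\notin G}X^{\langle G,\gamma\rangle}.
\]
It is open in $X^G$, stable under scaling, and contains $b$. The subspaces removed miss $b$, so by Lemma~\ref{lem:linear}(c) the complement of $X^\circ$ has codimension at least $2$ in $X^G$.

\subsection*{Completion in families}
Let $u\colon O\to X^\circ$ be the inclusion of a nonempty affine open subset or of a point, and $R=k[O]$. Put $\mathbf H_R=R\otimes\mathbf H$ and $P_R=R\otimes P=k[O\times X]$. For $v\in V$ let $u(v)\in R$ be the function $o\mapsto u(o)(v)$, and $v^\circ=v-u(v)$. Since $u(o)$ is fixed by $G$, we have $gv^\circ g^{-1}=(gv)^\circ$ for $g\in G$. For $\gamma\in\Gamma/G$ let $\mathfrak a_\gamma\subset P_R$ be the ideal of the graph of $\gamma u$; thus $\mathfrak a_1=(v_1^\circ,\dots,v_{2n}^\circ)$ in $P_R=R[v_1^\circ,\dots,v_{2n}^\circ]$. The graphs are closed and pairwise disjoint because $\Gamma_{u(o)}=G$, so the $\mathfrak a_\gamma$ are pairwise comaximal. Let $\mathfrak a=\bigcap_\gamma\mathfrak a_\gamma$, let $\mathbf I\ni t$ be the preimage of $\mathfrak a*\Gamma$ in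 $\mathbf H_R$, and put
\[
\widehat{\mathbf H}_R=\varprojlim\mathbf H_R/\mathbf I^N,\qquad\widehat I_N=\ker(\widehat{\mathbf H}_R\to\mathbf H_R/\mathbf I^N).
\]
The ideals $\widehat I_N$ form a complete separated filtration, and $\widehat I_N\widehat I_M\subset\widehat I_{N+M}$, as one sees in $\mathbf H_R/\mathbf I^{N+M}$. For $O=\{b\}$ we recover $\widehat{\mathbf H}_b$. By the Chinese remainder theorem the $\mathfrak a$-adic completion of $P_R$ is $\widehat P_R=\prod_{\gamma\in\Gamma/G}\widehat P_\gamma$, with $\widehat P_1=R[[v_1^\circ,\dots,v_{2n}^\circ]]$.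

Completion at an ideal of a noncommutative ring is not obviously exact. Characteristic $p$ supplies enough central elements modulo $t^m$ to reduce to the commutative case.

\begin{lemma}\label{lem:flat}
$\widehat{\mathbf H}_R$ is $t$-torsion-free and $t$-adically complete, and $\widehat{\mathbf H}_R/t\widehat{\mathbf H}_R=\widehat P_R*\Gamma$.
\end{lemma}

\begin{proof}
Let $\mathbf H_m=\mathbf H_R/t^m\mathbf H_R$, with $\mathbf I$-adic completion $\widehat{\mathbf H}_m$. As $t^m\in\mathbf I^N$ for $m\ge N$, we have $\widehat{\mathbf H}_R=\varprojlim_m\widehat{\mathbf H}_m$, and $\widehat{\mathbf H}_1=\widehat P_R*\Gamma$.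

Fix $m$ and a power $q=p^j\ge m$. Let $f_i$ be generators of $P^\Gamma$, with lifts $\tilde f_i\in\mathbf H$. Since $f_i$ is central in $P_R*\Gamma$, the $R[t]$-linear map $\operatorname{ad}\tilde f_i$ has image in $t\mathbf H_R$. So $\operatorname{ad}(\tilde f_i^q)=(\operatorname{ad}\tilde f_i)^q$ has image in $t^q\mathbf H_R$, and $\tilde f_i^q$ is central in $\mathbf H_m$. Let $C\subset\mathbf H_m$ be generated by $R$, $t$ and the $\tilde f_i^q$. It is a central Noetherian subring, and $\mathbf H_m$ is finite over it, because $P_R*\Gamma$ is finite over $R[f_i^q]$ and $t$ is nilpotent. Let $\mathfrak c\subset C$ be the intersection of $C$ with the image of $\mathbf I$. It contains $t$ and the elements $\tilde f_i^q-f_i(u)^q$, where $f_i(u)\in R$ is $o\mapsto f_i(u(o))$. Their images in $P_R$ are $(f_i-f_i(u))^q$, and since invariants separate orbits, the common zero set of these is the union of the graphs. By the Nullstellensatz $\mathfrak a^M\subset\mathfrak cP_R$ for some $M$, so $\mathbf I^M\subset\mathfrak c\mathbf H_m\subset\mathbf I$ in $\mathbf H_m$. Hence on $\mathbf H_m$ and on its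 quotients $\mathbf H_{m'}$, $m'\le m$, the $\mathbf I$-adic completion is the $\mathfrak c$-adic completion of finite $C$-modules, which is exact.

By Lemma~\ref{lem:pbw}, $t$ is a nonzero divisor in $\mathbf H_R$, so multiplication by $t^i$ gives an exact sequence $0\to\mathbf H_{m-i}\to\mathbf H_m\to\mathbf H_i\to0$ for $0<i<m$. Completing, we get $0\to\widehat{\mathbf H}_{m-i}\to\widehat{\mathbf H}_m\to\widehat{\mathbf H}_i\to0$. In particular the maps $\widehat{\mathbf H}_{m}\to\widehat{\mathbf H}_{m-1}$ are surjective, so the limit over $m$ is exact: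
$0\to\widehat{\mathbf H}_R\xrightarrow{t^i}\widehat{\mathbf H}_R\to\widehat{\mathbf H}_i\to0$. All assertions follow.
\end{proof}

\subsection*{The corner}
Let $\bar e\in\widehat P_R$ be the identity of the factor $\widehat P_1$. For $\gamma\in\Gamma$, $\gamma(\bar e)$ is the identity of $\widehat P_\gamma$; so $\bar e$ commutes with $G$, and $\bar e\gamma\bar e=\bar e\gamma(\bar e)\gamma=0$ for $\gamma\notin G$. Call an idempotent $e\in\widehat{\mathbf H}_R$ \emph{admissible} if it commutes with $G$ and reduces to $\bar e$ modulo $t$. Admissible idempotents exist: as $p\nmid|G|$, averaging over conjugation shows that the maps $\widehat{\mathbf H}_{m+1}^G\to\widehat{\mathbf H}_m^G$ of centralizers of $G$ are surjective; their kernels have square zero, so $\bar e$ lifts step by step. Fix an admissible $e$ and put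
\[
A=e\widehat{\mathbf H}_Re,\qquad\bar v=ev^\circ e\in A\quad(v\in V).
\]
This is an $R[t]$-algebra with identity $e$. We write $g$ for $ge\in A$, $g\in G$; then $g\bar vg^{-1}=\overline{gv}$. The map $x\mapsto exe$ is an $R[t]$-linear projection onto $A$ preserving each $\widehat I_N$. So $A$ is $t$-torsion-free, $t$-adically complete, complete for the ideals $A\cap\widehat I_N$, and $A\cap t^i\widehat{\mathbf H}_R=t^iA$. Moreover $A/tA=\bar e(\widehat P_R*\Gamma)\bar e=R[[v_i^\circ]]*G$. We have $tA\subset\widehat I_1$, and $\bar v\in\widehat I_1$ because its image in $(P_R/\mathfrak a)*\Gamma$ is $\bar ev^\circ=0$.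

\begin{lemma}\label{lem:corner}
\begin{enumerate}
\item[(a)] $[\bar v,\bar w]\in t\kappa_G(v,w)+t^2A$ for $v,w\in V$.
\item[(b)] If $e'$ is another admissible idempotent, with $A'$ and $\bar v'$ the corresponding objects, there is an $R[t]$-algebra isomorphism $A\to A'$, given by conjugation by a unit of $\widehat{\mathbf H}_R$, with $g\mapsto g$ and $\bar v\mapsto$ an element of $\bar v'+tA'$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Since $\bar e$ commutes with $v^\circ$, we have $[e,v^\circ]\in t\widehat{\mathbf H}_R$. Now $ev^\circ(1-e)=e[e,v^\circ]$ and $(1-e)w^\circ e=[w^\circ,e]e$, so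
\[
ev^\circ w^\circ e-\bar v\bar w=ev^\circ(1-e)\cdot(1-e)w^\circ e\in t^2A .
\]
As $[v^\circ,w^\circ]=t\kappa(v,w)$, we get $[\bar v,\bar w]\equiv t\,e\kappa(v,w)e$ modulo $t^2A$. Finally $ese\in tA$ for $s\notin G$.

(b) Let $y=e'e+(1-e')(1-e)$. It commutes with $G$, it lies in $1+t\widehat{\mathbf H}_R$ and so is invertible, and $e'y=e'e=ye$. So $a\mapsto yay^{-1}$ maps $A$ onto $A'$, $ge$ to $ge'$, and $\bar v$ to $e'(yv^\circ y^{-1})e'\in\bar v'+tA'$.
\end{proof}

\subsection*{Framings}
By (b), the generators $\bar v$ are canonical only modulo $t$. We therefore consider all such systems of generators at once, as presentations of $A$ by a fixed free object. Let $\mathcal T=(T(V)*G)[t]$, graded by \emph{weight}: $V$ has weight $1$, $t$ weight $2$, $G$ weight $0$. The \emph{words} $t^lv_{i_1}\cdots v_{i_a}g$ form a basis; the words $t^lv^\alpha g$ are called \emph{ordered}. Let $\mathcal T^j$ be the finite-dimensional part of weight $j$, and put $\widehat{\mathcal T}_{\ge N}=\prod_{j\ge N}R\otimes\mathcal T^j$ and $\widehat{\mathcal T}=\widehat{\mathcal T}_{\ge0}$. Let $\widehat{\mathcal M}\subset\widehat{\mathcal T}$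 be the $R$-module of series in ordered words, and $\widehat{\mathcal M}_{\ge N}=\widehat{\mathcal M}\cap\widehat{\mathcal T}_{\ge N}$.

A \emph{framing} is a $G$-equivariant linear map $\rho\colon V\to A$ with $\rho(v)\in\bar v+tA$; the \emph{standard} framing is $\rho_0(v)=\bar v$. A framing extends uniquely to an $R[t]$-algebra map $R\otimes\mathcal T\to A$ with $g\mapsto g$. A word of weight $j=a+2l$ has $a+l\ge j/2$, and $\rho(V)$ and $t$ lie in $\widehat I_1$, so $R\otimes\mathcal T^j$ maps into $\widehat I_{\lceil j/2\rceil}$. Hence $\rho(\sum_jx_j)=\sum_j\rho(x_j)$ defines a continuous algebra map $\rho\colon\widehat{\mathcal T}\to A$, and $\ker\rho$ is a closed ideal. The isomorphism of Lemma~\ref{lem:corner}(b) is continuous and carries framings to framings.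

\begin{lemma}\label{lem:F1}
For every framing $\rho$ the map $\rho|_{\widehat{\mathcal M}}\colon\widehat{\mathcal M}\to A$ is bijective, and $\rho(t\widehat{\mathcal T})=tA$.
\end{lemma}

\begin{proof}
We have $\widehat{\mathcal M}=\widehat{\mathcal M}_0[[t]]$ with $\widehat{\mathcal M}_0=\prod_{\alpha,g}Rv^\alpha g$. The reduction $\widehat{\mathbf H}_R\to\widehat P_R*\Gamma$ is continuous for the $\mathfrak a$-adic topology on the target, so modulo $t$ the map $\rho|_{\widehat{\mathcal M}}$ is the bijection $\widehat{\mathcal M}_0\to R[[v_i^\circ]]*G$, $\sum a_{\alpha,g}v^\alpha g\mapsto\sum a_{\alpha,g}(v^\circ)^\alpha g$. A $k[t]$-linear map between $t$-adically complete modules that is bijective modulo $t$ is surjective by successive approximation. It is injective if the target is $t$-torsion-free: $\rho(m)=0$ gives $m=tm'$ and $\rho(m')=0$, so $m\in\bigcap_it^i\widehat{\mathcal M}=0$. The last assertion follows from surjectivity.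
\end{proof}

The filtration by $A\cap\widehat I_N$ gives $t$ and $V$ the same size. To compare $A$ with the graded model we need the filtration by weight, and we need to know that it is made of ideals with a monomial basis. Put $A^{(N)}=\rho_0(\widehat{\mathcal T}_{\ge N})$. These are two-sided ideals because $\rho_0$ is surjective; also $\bar v\in A^{(1)}$ and $tA\subset A^{(2)}$.

\begin{lemma}[Straightening]\label{lem:straight}
$A^{(N)}=\rho_0(\widehat{\mathcal M}_{\ge N})$. Consequently $A=\varprojlim A_N$, where $A_N=A/A^{(N)}$, and $A_N$ is a free $R$-module on the elements $t^l\bar v^\alpha g$ of weight less than $N$.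
\end{lemma}

\begin{proof}
By Lemmas~\ref{lem:corner}(a) and~\ref{lem:F1}, $[v_i,v_j]-t\kappa_G(v_i,v_j)\in t^2\widehat{\mathcal T}+\ker\rho_0\subset\widehat{\mathcal T}_{\ge4}+\ker\rho_0$. Take a word of weight $N$ with $a$ letters from $V$ that is not ordered, so that it contains $v_jv_i$ with $j>i$. Write $v_jv_i=v_iv_j+[v_j,v_i]$. Modulo $\ker\rho_0$ the word equals the sum of a word with $a$ letters and fewer inversions, of the term with $t\kappa_G(v_j,v_i)$ in place of $v_jv_i$, and of an element of $\widehat{\mathcal T}_{\ge N+2}$. After moving the group elements to the right, the middle term is a combination of words of weight $N$ with $a-2$ letters. By induction on $a$ and then on the number of inversions, each $x_N\in\widehat{\mathcal T}_{\ge N}$ satisfies $x_N\equiv m_N+x_{N+1}$ modulo $\ker\rho_0$, with $m_N\in\widehat{\mathcal M}$ of weight $N$ and $x_{N+1}\in\widehat{\mathcal T}_{\ge N+1}$. Iterate; since $\ker\rho_0$ is closed, $x_N\equiv\sum_{j\ge N}m_j$. This is the first assertion. By Lemma~\ref{lem:F1}, $\rho_0$ then identifies $A/A^{(N)}$ with $\widehat{\mathcal M}/\widehat{\mathcal M}_{\ge N}$.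
\end{proof}

\begin{lemma}\label{lem:F23}
Let $\rho,\rho'$ be framings.
\begin{enumerate}
\item[(a)] $\rho'=\rho\circ\hat\theta$ for a continuous $R[t]$-algebra automorphism $\hat\theta$ of $\widehat{\mathcal T}$ that fixes $G$, satisfies $\hat\theta(v)-v\in t\widehat{\mathcal T}$, and for all $N$ maps $\widehat{\mathcal T}_{\ge N}$ onto itself with $(\hat\theta-1)\widehat{\mathcal T}_{\ge N}\subset\widehat{\mathcal T}_{\ge N+1}$.
\item[(b)] $\rho(\widehat{\mathcal T}_{\ge N})=\rho(\widehat{\mathcal M}_{\ge N})=A^{(N)}$.
\item[(c)] $[\rho(v_i),\rho(v_j)]\in t\kappa_G(v_i,v_j)+\rho(t\widehat{\mathcal M}_{\ge1})$.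
\end{enumerate}
\end{lemma}

\begin{proof}
(a) The map $\rho'-\rho\colon V\to tA=\rho(t\widehat{\mathcal T})$ is equivariant. Lift it to a linear map $\varphi_0\colon V\to t\widehat{\mathcal T}$; then $\varphi(v)=|G|^{-1}\sum_gg\,\varphi_0(g^{-1}v)\,g^{-1}$ is an equivariant lift. Put $\hat\theta(v)=v+\varphi(v)$. Since $\varphi(V)\subset\widehat{\mathcal T}_{\ge2}$, this defines a continuous endomorphism such that $\hat\theta-1$ raises weights, and $\sum_j(1-\hat\theta)^j$ is its inverse on each $\widehat{\mathcal T}_{\ge N}$. The continuous algebra maps $\rho'$ and $\rho\hat\theta$ agree on generators.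

(b) Write $\rho=\rho_0\hat\theta$. Then $\rho(\widehat{\mathcal T}_{\ge N})=\rho_0(\widehat{\mathcal T}_{\ge N})=A^{(N)}$. For $m\in\widehat{\mathcal M}_{\ge N}$ we have $\rho(m)-\rho_0(m)=\rho_0(\hat\theta(m)-m)\in A^{(N+1)}=\rho_0(\widehat{\mathcal M}_{\ge N+1})$. So $\Phi=(\rho_0|_{\widehat{\mathcal M}})^{-1}\rho|_{\widehat{\mathcal M}}$ satisfies $(\Phi-1)\widehat{\mathcal M}_{\ge N}\subset\widehat{\mathcal M}_{\ge N+1}$, and the geometric series shows that $\Phi$ maps $\widehat{\mathcal M}_{\ge N}$ onto itself.

(c) With $\rho(v_i)=\bar v_i+ta_i$, the commutator is $[\bar v_i,\bar v_j]+t[\bar v_i,a_j]+t[a_i,\bar v_j]+t^2[a_i,a_j]$. By Lemma~\ref{lem:corner}(a) it lies in $t\kappa_G(v_i,v_j)+tA^{(1)}$, and $A^{(1)}=\rho(\widehat{\mathcal M}_{\ge1})$ by (b).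
\end{proof}

For $O=\{b\}$ we write $A_b$, $A_b^{(N)}$, $A_{b,N}$.

\begin{lemma}[Specialization]\label{lem:special}
Let $O\subset X^\circ$ be affine open and fix $N$. One can choose admissible idempotents $e_b$ at all $b\in O$ such that, for each $x\in\mathcal T$, the coordinates of the image of $\rho_0(x)$ in $A_{b,N}$ in the basis $t^l\bar v^\alpha g$ are regular functions of $b\in O$.
\end{lemma}

\begin{proof}
Fix an admissible $e\in\widehat{\mathbf H}_R$. Evaluation at $b$ gives maps $\mathbf H_R\to\mathbf H$ and $P_R\to P$; the second sends $\mathfrak a_\gamma$ into the ideal of the point $\gamma b$, so the first sends $\mathbf I$ into $\mathbf I_b$. We get a continuous homomorphism $\epsilon\colon\widehat{\mathbf H}_R\to\widehat{\mathbf H}_b$ which modulo $t$ respects the product decompositions. So $e_b=\epsilon(e)$ is admissible, $\epsilon(A)\subset A_b$, and $\epsilon(\bar v)=e_b(v-b(v))e_b$. The continuous algebra maps $\epsilon\circ\rho_0$ and $\rho_0\circ(\text{evaluation at }b)$ from $\widehat{\mathcal T}$ to $A_b$ agree on generators, so they are equal. Hence $\epsilon(A^{(N)})\subset A_b^{(N)}$,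 and $A_N\to A_{b,N}$ maps the monomial basis to the monomial basis. The coordinates of $\rho_0(x)$ in $A_{b,N}$ are therefore the values at $b$ of its coordinates in $A_N$, which lie in $R$.
\end{proof}

\section{Rigidity of the corner algebra}\label{sec:rigid}

Now $R=k$. We truncate at weight $N$, so that everything is finite-dimensional. A framing at $b$ then gives a point of an affine variety $\mathcal V$ of presentations; changing the framing moves the point by a unipotent group $\mathcal U$; and rescaling $b$ moves it by a torus that acts on $k[\mathcal V]$ with positive weights. We want to show that the orbit attached to $b$ is the orbit of the model.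

\subsection*{The variety of presentations}
Fix $N\ge3$. Let $\mathcal T_N=\mathcal T/\mathcal T_{\ge N}=\widehat{\mathcal T}/\widehat{\mathcal T}_{\ge N}$, let $\mathcal M_N\subset\mathcal T_N$ be the span of the ordered words of weight less than $N$, and let $\mathcal T_{N,\ge m}$, $\mathcal M_{N,\ge m}$ be the parts of weight at least $m$. The space $t\mathcal M_{N,\ge1}$ is spanned by the $t^lv^\alpha g$ with $l\ge1$ and $3\le|\alpha|+2l<N$. Let $\mathcal V$ be the set of subspaces $J\subset\mathcal T_N$ such that
\begin{enumerate}
\item[(i)] $\mathcal T_N=\mathcal M_N\oplus J$;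
\item[(ii)] $J$ is a two-sided ideal;
\item[(iii)] $[v_i,v_j]-t\kappa_G(v_i,v_j)\in t\mathcal M_{N,\ge1}+J$ for all $i,j$.
\end{enumerate}
Subspaces with (i) correspond to the projections $\pi_J\colon\mathcal T_N\to\mathcal M_N$ that are the identity on $\mathcal M_N$, with $J=\ker\pi_J$. They form an affine space, which is an open chart of a Grassmannian. Condition (ii) says that $\pi_J(x(y-\pi_Jy))=0=\pi_J((y-\pi_Jy)x)$ for all $x,y$, and (iii) says that
\[
y_{ij}(J):=\pi_J([v_i,v_j])-t\kappa_G(v_i,v_j)=\sum a_{ij}^{\alpha,g,l}(J)\,t^lv^\alpha g
\]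
lies in $t\mathcal M_{N,\ge1}$. Both are polynomial conditions on $\pi_J$. So $\mathcal V$ is an affine variety (reduced, possibly reducible), and the $a_{ij}^{\alpha,g,l}$, $l\ge1$, $3\le|\alpha|+2l<N$, are regular functions on it. By Lemma~\ref{lem:pbw}, $J_0=\ker(\mathcal T_N\to\mathbf H'/\mathbf H'_{\ge N})$ lies in $\mathcal V$, with all $y_{ij}(J_0)=0$. This is the model point.

\begin{lemma}\label{lem:gen}
For $J\in\mathcal V$ we have $\pi_J(\mathcal T_{N,\ge m})=\mathcal M_{N,\ge m}$. The algebra $k[\mathcal V]$ is generated by the functions $a_{ij}^{\alpha,g,l}$.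
\end{lemma}

\begin{proof}
We show that for each word $w$ of weight $m<N$, $\pi_J(w)$ lies in $\mathcal M_{N,\ge m}$ and its coordinates are polynomials in the $a_{ij}^{\alpha,g,l}(J)$ that do not depend on $J$. Use descending induction on $m$ and, for fixed $m$, induction on the number of letters from $V$ and then on the number of inversions. An ordered word is fixed by $\pi_J$. Otherwise $w=w'v_jv_iw''$ with $j>i$, and since $J$ is an ideal,
\[
\pi_J(w)=\pi_J(w'v_iv_jw'')+\pi_J(w't\kappa_G(v_j,v_i)w'')+\sum a_{ji}^{\alpha,g,l}(J)\,\pi_J(w't^lv^\alpha gw'').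
\]
The first term has fewer inversions, the second is a combination of words of weight $m$ with fewer letters, and the words in the sum have weight at least $m+1$. The coordinates of the $\pi_J(w)$ generate $k[\mathcal V]$.
\end{proof}

\subsection*{The torus}
For $\lambda\in k^*$ let $\tau_\lambda$ be the automorphism that multiplies elements of weight $j$ by $\lambda^j$; it acts on $\mathcal T$, $\widehat{\mathcal T}$, $\mathcal T_N$ and $\mathbf H$. It preserves $\mathcal M_N$, so $\tau_\lambda J$ satisfies (i) and (ii) if $J$ does. Applying $\tau_\lambda$ to $[v_i,v_j]-t\kappa_G(v_i,v_j)-y_{ij}(J)\in J$ and dividing by $\lambda^2$ gives (iii) and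
\[
a_{ij}^{\alpha,g,l}(\tau_\lambda J)=\lambda^{|\alpha|+2l-2}\,a_{ij}^{\alpha,g,l}(J),\qquad|\alpha|+2l-2\ge1 .
\]
Let $k[\mathcal V]_w$ be the space of $f$ with $f(\tau_\lambda J)=\lambda^wf(J)$. By Lemma~\ref{lem:gen}, $k[\mathcal V]=\bigoplus_{w\ge0}k[\mathcal V]_w$ and $k[\mathcal V]_0=k$. Since $k$ is infinite, every torus-stable subspace of $k[\mathcal V]$ or of a graded quotient is graded. The ideal $J_0$ is graded, so $\tau_\lambda J_0=J_0$.

\subsection*{The unipotent group}
Let $\mathcal U$ be the set of $k[t]$-algebra automorphisms $\theta$ of $\mathcal T_N$ that fix $G$ and satisfy $\theta(v)-v\in t\mathcal T_N$ for $v\in V$. It is a group, since $\theta(t\mathcal T_N)=t\mathcal T_N$ and $\theta^{-1}(v)-v=-\theta^{-1}(\theta(v)-v)$. It is closed in $GL(\mathcal T_N)$, it is normalized by the $\tau_\lambda$, and it is unipotent because $\theta-1$ raises weights.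

\begin{lemma}\label{lem:action}
$J\mapsto\theta(J)$ defines an algebraic action of $\mathcal U$ on $\mathcal V$.
\end{lemma}

\begin{proof}
Let $J\in\mathcal V$, $\pi=\pi_J$, so $\theta(J)=\ker(\pi\theta^{-1})$; it is an ideal. For $x\in\mathcal M_{N,\ge m}$ we have $\theta^{-1}(x)-x\in\mathcal T_{N,\ge m+1}$, so $\pi\theta^{-1}(x)-x\in\mathcal M_{N,\ge m+1}$ by Lemma~\ref{lem:gen}. Thus $\pi\theta^{-1}$ restricts to a bijection of each $\mathcal M_{N,\ge m}$. For $m=0$ this is (i) for $\theta(J)$. Also $\pi\theta^{-1}(\mathcal T_{N,\ge1})=\mathcal M_{N,\ge1}=\pi\theta^{-1}(\mathcal M_{N,\ge1})$, so $\mathcal T_{N,\ge1}\subset\mathcal M_{N,\ge1}+\theta(J)$ and hence $t\mathcal T_{N,\ge1}\subset t\mathcal M_{N,\ge1}+\theta(J)$. Write $\theta^{-1}(v_i)=v_i+tf_i$. Then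
\[
\theta^{-1}([v_i,v_j])=[v_i,v_j]+t[v_i,f_j]+t[f_i,v_j]+t^2[f_i,f_j]\in t\kappa_G(v_i,v_j)+t\mathcal T_{N,\ge1}+J .
\]
Apply $\theta$, which fixes $t\kappa_G(v_i,v_j)$ and preserves $t\mathcal T_{N,\ge1}$, to get (iii) for $\theta(J)$. The action is the restriction of the action of $GL(\mathcal T_N)$ on the Grassmannian, in which $\mathcal V$ is locally closed.
\end{proof}

\subsection*{The orbit attached to a point}
Let $b\in X^\circ$. By Lemma~\ref{lem:F23}(b), a framing $\rho$ at $b$ induces a surjection $\mathcal T_N\to A_{b,N}$. Let $E_b$ be the set of kernels of these maps, for all framings.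

\begin{lemma}\label{lem:Eb}
$E_b$ is a single $\mathcal U$-orbit in $\mathcal V$, it does not depend on the admissible idempotent, and $\tau_\lambda E_b=E_{\lambda^{-1}b}$.
\end{lemma}

\begin{proof}
By Lemmas~\ref{lem:F1} and~\ref{lem:F23}(b), $\rho$ maps $\mathcal M_N=\widehat{\mathcal M}/\widehat{\mathcal M}_{\ge N}$ bijectively onto $A_{b,N}$, which is (i); and (iii) is Lemma~\ref{lem:F23}(c). So $E_b\subset\mathcal V$. The isomorphism $\iota\colon A\to A'$ of Lemma~\ref{lem:corner}(b) gives a bijection $\rho\mapsto\iota\rho$ of framings, and $\iota(A^{(N)})=\iota\rho(\widehat{\mathcal T}_{\ge N})=A'^{(N)}$, so the kernels are the same. If $\rho'=\rho\hat\theta$ as in Lemma~\ref{lem:F23}(a), then $\hat\theta$ induces $\theta\in\mathcal U$, and the kernels are related by $J'=\theta^{-1}(J)$. Conversely, given $\theta\in\mathcal U$, lift $v\mapsto\theta(v)-v$ to an equivariant map $\varphi\colon V\to t\widehat{\mathcal T}$ by averaging and put $\hat\theta(v)=v+\varphi(v)$. Then $\rho\hat\theta$ is a framing, with kernel $\theta^{-1}(J)$ in $\mathcal T_N$.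

On $P$, $\tau_\lambda$ sends $f$ to $x\mapsto f(\lambda x)$. So the automorphism $\tau_\lambda$ of $\mathbf H$ maps $\mathbf I_b$ to $\mathbf I_{\lambda^{-1}b}$ and extends to an isomorphism $\widehat{\mathbf H}_b\to\widehat{\mathbf H}_{\lambda^{-1}b}$ that fixes $\Gamma$, sends $t$ to $\lambda^2t$, admissible idempotents to admissible idempotents, and $v-b(v)$ to $\lambda\bigl(v-(\lambda^{-1}b)(v)\bigr)$. If $\rho(v)=\bar v+ta$, then $\tau_\lambda\rho\tau_\lambda^{-1}$ sends $t$ to $t$, $g$ to $g$, and $v$ to $\lambda^{-1}\tau_\lambda(\bar v)+\lambda t\tau_\lambda(a)$, so it is a framing at $\lambda^{-1}b$. Its kernel in $\mathcal T_N$ is $\tau_\lambda J$, by Lemma~\ref{lem:F23}(b). So $\tau_\lambda E_b\subset E_{\lambda^{-1}b}$, and exchanging $(\lambda,b)$ with $(\lambda^{-1},\lambda^{-1}b)$ gives equality.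
\end{proof}

We use two standard facts on a unipotent algebraic group $\mathcal U$ acting on an affine variety $\mathcal V$. Its orbits are closed (Rosenlicht; see \cite[4.10]{Borel}). And every nonzero $\mathcal U$-stable subquotient of $k[\mathcal V]$ has a nonzero fixed vector, because $k[\mathcal V]$ is a union of finite-dimensional rational modules, on which a unipotent group acts by unitriangular matrices in a suitable basis. Together they replace the invariants that would separate orbits of $\mathcal U$ and need not exist on all of $\mathcal V$.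

\begin{proposition}\label{prop:rigid}
$E_b=\mathcal U\cdot J_0$ for all $b\in X^\circ$.
\end{proposition}

\begin{proof}
The orbit $\mathcal UJ_0$ is closed, and it is torus-stable because $\tau_\lambda\mathcal UJ_0=\mathcal U\tau_\lambda J_0=\mathcal UJ_0$. Its ideal $\mathfrak A\subset k[\mathcal V]$ is $\mathcal U$-stable and graded, and it contains no nonzero constant, so it lies in weights $w\ge1$. Let $E=\bigcup_{b\in X^\circ}E_b$, which is stable under $\mathcal U$ and the torus by Lemma~\ref{lem:Eb}, and let $\mathfrak B$ be the ideal of functions vanishing on $E$. It is enough to show $\mathfrak A\subset\mathfrak B$: then $E\subset\mathcal UJ_0$ because this orbit is closed, and each $E_b$ is an orbit.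

Suppose $\mathfrak A\not\subset\mathfrak B$. The space of $\mathcal U$-fixed vectors in $\mathfrak A/(\mathfrak A\cap\mathfrak B)$ is nonzero, and it is torus-stable because the torus normalizes $\mathcal U$. So it contains a nonzero homogeneous element, and we obtain $f\in\mathfrak A$ of weight $w\ge1$ whose restriction to $E$ is nonzero and $\mathcal U$-invariant. Then $f$ is constant on each $E_b$; let $\varphi(b)$ be its value.

The function $\varphi$ is regular on $X^\circ$. Indeed, let $O\subset X^\circ$ be affine open, choose idempotents as in Lemma~\ref{lem:special}, and let $J(b)\in E_b$ be the kernel given by the standard framing. The coordinates of $\pi_{J(b)}(x)$ are those of $\rho_0(x)$ in $A_{b,N}$, so $b\mapsto J(b)$ is a morphism $O\to\mathcal V$, and $\varphi=f\circ J$ on $O$. Next, $\varphi$ is a polynomial on $X^G$. Write $\varphi=r_1/r_2$ in lowest terms. If $r_2$ were not constant, the hypersurface $r_2=0$ would not be contained in the union of $\{r_1=r_2=0\}$ and $X^G\setminus X^\circ$, both of codimension at least $2$; at a point of the hypersurface outside this union, $r_1=r_2\varphi$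 fails. Finally, Lemma~\ref{lem:Eb} gives $\varphi(\lambda^{-1}b)=\lambda^w\varphi(b)$ on the dense set $X^\circ$. The component $\varphi_j$ of degree $j\ge0$ satisfies $\lambda^{-j}\varphi_j=\lambda^w\varphi_j$ for all $\lambda\in k^*$, so $\varphi_j=0$. Thus $f|_E=0$, a contradiction.
\end{proof}

The codimension bound, which comes from the symplectic form, is what makes the last step work: on the complement of a hyperplane $x=0$ the function $x^{-w}$ is regular and homogeneous of degree $-w$.

\subsection*{Passing to the limit}
Proposition~\ref{prop:rigid} gives an isomorphism at each level $N$, but these need not be compatible. The sets of such isomorphisms are torsors under algebraic groups, and Noetherianity provides the Mittag-Leffler condition.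

\begin{proof}[Proof of Theorem~\ref{thm:local}]
For $N\ge3$ let $A'_N=\mathbf H'/\mathbf H'_{\ge N}=\mathcal T_N/J_0$. Let $\mathcal P_N$ be the set of $k[t]$-algebra isomorphisms $\psi\colon A'_N\to A_{b,N}$ with $\psi(g)=g$ and $\psi(v)\in\bar v+tA_{b,N}$. By Proposition~\ref{prop:rigid} some framing has kernel $J_0$, so $\mathcal P_N\ne\emptyset$. Let $\mathcal Q_N\subset GL(A'_N)$ be the closed subgroup of $k[t]$-algebra automorphisms $\beta$ with $\beta(g)=g$ and $\beta(v)\in v+tA'_N$. It acts on $\mathcal P_N$ by $\psi\mapsto\psi\beta$, freely, and transitively: if $\psi'(v)=\psi(v)+ta$, then $\psi^{-1}\psi'(v)=v+t\psi^{-1}(a)$.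

Let $N'\ge N$ and $\psi\in\mathcal P_{N'}$. Lift the equivariant map $v\mapsto\psi(v)-\bar v\in tA_{b,N'}$ to an equivariant map $V\to tA_b$ by averaging. This gives a framing $\rho$ that induces $\psi$. The kernel of $A'_{N'}\to A'_N$ is the image of $\widehat{\mathcal T}_{\ge N}$, so by Lemma~\ref{lem:F23}(b) $\psi$ maps it onto $A_b^{(N)}/A_b^{(N')}$, and $\psi$ induces an element of $\mathcal P_N$. For $\beta\in\mathcal Q_{N'}$ the map $\beta-1$ raises degrees, so $\beta$ preserves that kernel, and we get a homomorphism of algebraic groups $\mathcal Q_{N'}\to\mathcal Q_N$ for which $\mathcal P_{N'}\to\mathcal P_N$ is equivariant. The image of a homomorphism of algebraic groups is closed. So, identifying $\mathcal P_N$ with $\mathcal Q_N$ by a base point, the image of $\mathcal P_{N'}$ is a coset of a closed subgroup, hence a nonempty closed set. These images decrease with $N'$, so they are eventually equal to a set $\mathcal P_N^\infty\ne\emptyset$. The map $\mathcal P_{N+1}^\infty\to\mathcal P_N^\infty$ is surjective, because for large $N'$ both sets are images of $\mathcal P_{N'}$. Choosing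 preimages successively gives a compatible system $(\psi_N)$, and by Lemma~\ref{lem:straight}
\[
\widehat{\mathbf H}'_0=\varprojlim A'_N\cong\varprojlim A_{b,N}=A_b\quad\text{as $k[t]$-algebras.}
\]

It remains to recover $\Lambda=\widehat{\mathbf H}_b$ from its corner $A_b=e\Lambda e$. The ideal $\widehat I_1$ lies in the Jacobson radical, since $1-x$ has inverse $\sum_jx^j$ for $x\in\widehat I_1$. The quotient is $\overline\Lambda=\Lambda/\widehat I_1=k[\Gamma b]*\Gamma$, and the image $e_1$ of $e$ is the indicator function of $b$. Let $\gamma_1,\dots,\gamma_r$ represent $\Gamma/G$. The indicator functions $\gamma_ie_1\gamma_i^{-1}$ of the points $\gamma_ib$ are orthogonal idempotents with sum $1$, so $\overline\Lambda=\bigoplus_i\overline\Lambda\gamma_ie_1\gamma_i^{-1}=\bigoplus_i\overline\Lambda e_1\gamma_i^{-1}$. Hence the map of left $\Lambda$-modules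
\[
(\Lambda e)^r\to\Lambda,\qquad(x_1,\dots,x_r)\mapsto\sum_ix_i\gamma_i^{-1},
\]
is bijective modulo $\widehat I_1$. It is surjective by Nakayama's lemma, hence split. Its kernel is a direct summand, so it is finitely generated and vanishes modulo $\widehat I_1$; by Nakayama's lemma it is $0$. Writing endomorphisms on the right, we have $\operatorname{End}_\Lambda(\Lambda)=\Lambda$ and $\operatorname{End}_\Lambda(\Lambda e)=e\Lambda e$. So $\Lambda\cong\operatorname{Mat}_r(A_b)\cong\operatorname{Mat}_r(\widehat{\mathbf H}'_0)$, and these isomorphisms are $k[t]$-linear because $t$ is central.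
\end{proof}

\begin{thebibliography}{9}

\bibitem{Borel}
Borel, \emph{Linear Algebraic Groups}.

\bibitem{BC}
Kenneth A. Brown and Kanokporn Changtong, \emph{Symplectic reflection algebras in positive characteristic}, arXiv:0709.2338 (2007).

\end{thebibliography}
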